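# Smooth Fano fourfolds whose $1$-ample and $2$-ample cones are not rational polyhedral

## 1. $q$-ample cones: polyhedral at both ends

Ask whether a cone of divisor classes on a Fano variety is rational polyhedral, and the answer one would first guess is yes. We begin with that guess, for a family of cones that interpolates between the ample cone and (up to a sign and a complement) the effective cone.

Let $k$ be a field of characteristic zero. A *Fano variety* over $k$ is a normal projective variety $X$ with Kawamata log terminal singularities such that $-K_X$ is $\mathbf Q$-Cartier and ample; for instance, a smooth projective variety with $-K_X$ ample. Put $n=\dim X$, and let $N^1(X)$ be the finite-dimensional real vector space of $\mathbf R$-divisors modulo numerical equivalence. We write line bundles additively.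

**Definition.** Let $q\ge 0$ be an integer. A line bundle $L$ on $X$ is *$q$-ample* if for every coherent sheaf $F$ there is $m_0$ with
$$H^i(X,F\otimes L^{\otimes m})=0\quad\text{for all } i>q \text{ and all } m\ge m_0 .$$
A $\mathbf Q$-divisor is $q$-ample if some positive integer multiple of it is a $q$-ample line bundle. A class in $N^1(X)$ is $q$-ample if it can be written $y+z$, where $y$ is the class of a $q$-ample $\mathbf Q$-divisor and $z$ is an ample $\mathbf R$-divisor class. The set of $q$-ample classes is the *$q$-ample cone*.

So $0$-ample means ample, and every line bundle is $n$-ample. It is known that $q$-ampleness of a line bundle depends only on its class in $N^1(X)$ and that the $q$-ample cone is an open cone. In general it is not convex, so the right form of the guess is the following question, posed in Burt Totaro, "Line bundles with partially vanishing cohomology", arXiv:1007.3955 (2010): *let $X$ be a Fano variety over a field of characteristic zero and $q$ a natural number; is the $q$-ample cone the interior of a finite union of rational polyhedral convex cones?*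

That paper settles the two ends. For $q=0$ the cone is the ample cone, the interior of the nef cone, which is rational polyhedral by the Cone theorem. For $q=n-1$ the cone is the complement of $-\overline{\mathrm{Eff}}(X)$, and the closed effective cone $\overline{\mathrm{Eff}}(X)$ of a Fano variety is rational polyhedral by Birkar–Cascini–Hacon–McKernan. To see that this fits the shape of the question, write the full-dimensional cone $-\overline{\mathrm{Eff}}(X)$ as $\{\lambda_1\ge0,\dots,\lambda_s\ge 0\}$ with nonzero rational forms $\lambda_i$. The interior of $\bigcup_i\{\lambda_i\le0\}$ is the complement of the closure of $\{\lambda_1>0,\dots,\lambda_s>0\}$, which is the complement of $-\overline{\mathrm{Eff}}(X)$. Finally, for $q\ge n$ the $q$-ample cone is all of $N^1(X)$.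

Hence the guess is right in dimension $n\le2$, where every $q$ satisfies $q=0$ or $q\ge n-1$. Let us test it on two families where all $q$ can be done by hand.

**Picard number one.** Let $N^1(X)=\mathbf R$, generated by an ample line bundle $A$, and let $q<n$. For $L=dA$ with $d\le 0$ and $m\ge1$, the sheaf $F=K_X-A$ (on smooth $X$) has $H^n(X,F+mL)$ dual to $H^0(X,A-mL)$, which is nonzero if we first replace $A$ by a multiple with sections. So $L$ is not $q$-ample, and the $q$-ample cone is the open ray of positive multiples of $A$.

**Products of lines.** On $(\mathbf P^1)^n$ let $L=\mathcal O(d_1,\dots,d_n)$, and let $s$ be the number of $i$ with $d_i\le0$. We claim that $L$ is $q$-ample if and only if $s\le q$. One direction: by Künneth, $H^s((\mathbf P^1)^n,\mathcal O(md_1-2,\dots,md_n-2))\neq0$ for $m\ge2$, because the entries with $d_i\le 0$ become $\le-2$ and the others become $\ge0$. For the converse we need a reduction that will be used throughout.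

**Lemma 3.** Let $Y$ be a projective variety, $A$ an ample line bundle, $L$ a line bundle, $q\ge0$. Suppose that for each $j\ge1$ we have $H^i(Y,mL-jA)=0$ for all $i>q$ and all $m\gg0$ (how large may depend on $j$). Then $L$ is $q$-ample.

*Proof.* Let $d=\dim Y$ and let $F$ be coherent. Put $K_0=F$. For $s=0,\dots,d-1$ choose a surjection $\mathcal E_s\to K_s$ with $\mathcal E_s=\mathcal O(-j_sA)^{\oplus r_s}$, $j_s\ge1$, and let $K_{s+1}$ be its kernel. Tensor $0\to K_{s+1}\to\mathcal E_s\to K_s\to0$ with $mL$. For $m$ large with respect to $j_0,\dots,j_{d-1}$ and $i>q$, all the groups $H^{i+s}(Y,\mathcal E_s+mL)$ vanish, so we get injections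
$$H^i(F+mL)\hookrightarrow H^{i+1}(K_1+mL)\hookrightarrow\cdots\hookrightarrow H^{i+d}(K_d+mL)=0,$$
the last group being zero since $i+d>d$. $\square$

Back on $(\mathbf P^1)^n$ with $A=\mathcal O(1,\dots,1)$: for $m\gg0$ the entries $md_i-j$ with $d_i>0$ are $\ge0$, so only the other $s$ factors can contribute positive-degree cohomology, and $H^i(mL-jA)=0$ for $i>s$. Lemma 3 gives the claim. Passing to real classes (subtract a small positive vector to make the class rational), the $q$-ample cone of $(\mathbf P^1)^n$ is
$$\{d\in\mathbf R^n:\ \text{at least } n-q \text{ of the } d_i \text{ are } >0\}. \tag{1}$$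
It is the interior of the union of the rational cones $\{d_i\ge0,\ i\in I\}$ over all $I$ with $|I|=n-q$, because a class with fewer than $n-q$ positive entries is a limit of classes with fewer than $n-q$ nonnegative entries. For $n=2$, $q=1$ it is the complement of the closed third quadrant, so it is not convex; $\mathcal O(1,-1)$ and $\mathcal O(1,0)$ are $1$-ample on $\mathbf P^1\times\mathbf P^1$, while $\mathcal O$ is not.

The guess passes these tests. Nevertheless it is wrong.

**Theorem 1.** Let $k$ be a field of characteristic $0$ and $Z=(\mathbf P^1)^4$. For general $F,G\in H^0(Z,\mathcal O(1,1,1,1))$ put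
$$X=\{t_1F-t_0G=0\}\subset Z\times\mathbf P^1 .$$
Then $X$ is a smooth Fano fourfold, and for $q=1$ and $q=2$ its $q$-ample cone is not the interior of a finite union of rational polyhedral convex cones. Such $X$ exists over every field $k$ of characteristic $0$.

**Theorem 2.** Let $n\ge4$ and $1\le q\le n-2$. Over every field of characteristic $0$ there is a smooth Fano $n$-fold whose $q$-ample cone is not the interior of a finite union of polyhedral convex cones, even if irrational generators are allowed.

Together with the known cases: for $n\ne3$, the answer to the question is yes for all $n$-dimensional Fano varieties if and only if $q=0$ or $q\ge n-1$. The pair $(n,q)=(3,1)$ is not settled here.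

## 2. Restriction to subvarieties, and a K3 surface that imposes nothing

How would one try to prove the guess? The case $q=n-1$ suggests it. If $Y\subset X$ is a closed subvariety and $L$ is $q$-ample on $X$, then $L|_Y$ is $q$-ample on $Y$: apply the definition to coherent sheaves supported on $Y$. If $Y$ is smooth of dimension $q+1$ and $-L|_Y$ is big, then $H^{q+1}(Y,K_Y+mL|_Y)$ is dual to $H^0(Y,-mL|_Y)$, which is nonzero for $m\gg0$; so $L$ is not $q$-ample. Every $(q+1)$-dimensional $Y$ thus forbids a region of $N^1(X)$, cut out by the effective cone of $Y$. For $q=n-1$ the only $Y$ is $X$ itself, which is Fano, and that cone is polyhedral. For smaller $q$ the argument stops exactly here: a subvariety of a Fano variety need not be Fano, and nothing makes its effective cone polyhedral.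

So look for a counterexample: put inside a Fano variety a K3 surface with a complicated effective cone. Mere containment is not enough. Take $S\subset(\mathbf P^1)^3$ a smooth surface of multidegree $(2,2,2)$. It has dimension $2=q+1$ for $q=1$, and it forbids those $L=(l_1,l_2,l_3)$ with $-L|_S$ big. But if two entries are positive, say $l_1,l_2>0$, then $H_3\cdot L|_S=2l_1+2l_2>0$ with $H_3$ nef (here $H_i$ is the class of $\mathcal O(1)$ from the $i$-th factor, $H_i^2=0$, and $H_iH_j=\int H_iH_j\cdot2(H_1+H_2+H_3)=2$ on $S$ for $i\neq j$). So $-L|_S$ is not even pseudoeffective. All the classes that $S$ forbids are already excluded by (1), whatever the effective cone of $S$ is.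

The way past this is to blow up the surface, so that classes on the blow-up can weigh it separately. Let $p:X\to Z$ be the blow-up of a fourfold along a surface $S$, with exceptional divisor $E$, and consider classes $p^*L'+eE$ with $e>0$ small. We will see that degree-$i$ cohomology of multiples of such a class comes from degree $i$ on $Z$ and from degree $i-1$ on $S$ (one degree is used up by the fibers of $E\to S$, on which $E$ is negative). Near the wall $e=0$, we therefore expect the $q$-ample cone to look like
$$\{L' \text{ is } q\text{-ample on } Z\}\ \cap\ \{L'|_S \text{ is } (q-1)\text{-ample on } S\}.$$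
For $q=1$ the second condition says that $L'|_S$ is ample, and for $q=2$ that $-L'|_S$ is not pseudoeffective. So the nef cone and the pseudoeffective cone of $S$ appear in $N^1(X)$. The center must have dimension at least $2$ for this to help, since on a curve the nef classes are just those of degree $\ge0$. It remains to choose $Z$ and $S$ such that $X$ is Fano, $S$ has irrational cones, and the condition on $Z$ does not hide the condition on $S$.

## 3. The blow-up of $(\mathbf P^1)^4$ along a K3 surface

Let $Z=(\mathbf P^1)^4$ and $V=H^0(Z,\mathcal O(1,1,1,1))$, so $\dim V=16$. For $F,G\in V$ put $S=\{F=G=0\}\subset Z$.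

**Lemma 4.** For $(F,G)$ in a nonempty open subset of $V^2$, and hence for some $F,G$ defined over $k$: the scheme $S$ is smooth of dimension $2$, with $dF,dG$ independent along $S$, and for each of the pairs $\{i,j\}=\{1,2\},\{3,4\},\{1,3\}$ the projection $f_{ij}:S\to\mathbf P^1\times\mathbf P^1$ to the factors $i,j$ is finite.

*Proof.* We show that the bad pairs form closed subsets, defined over $k$, that are not everything. The dimension counts may be done over $\bar k$.

*Smoothness.* The set of $(F,G,z)\in V^2\times Z$ with $F(z)=G(z)=0$ and $dF,dG$ dependent at $z$ is closed, and $Z$ is proper, so its image in $V^2$ is closed. The image is not all of $V^2$, by Bertini applied twice: $\mathcal O(1,1,1,1)$ is globally generated, so a general $\{F=0\}$ is smooth, and then a general $G$ cuts it in a smooth surface.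

*Finiteness.* Fix the pair $i,j$ and a point $P\in\mathbf P^1\times\mathbf P^1$. Restricting to the fiber over $P$ gives a surjective linear map $V\to V_P\cong H^0(\mathbf P^1\times\mathbf P^1,\mathcal O(1,1))$, $F\mapsto F_P$, with $\dim V_P=4$. The fiber $f_{ij}^{-1}(P)=\{F_P=G_P=0\}$ is infinite if and only if $F_P,G_P$ have a common factor of bidegree $(1,0)$, $(0,1)$ or $(1,1)$; this includes the case where a form vanishes, for if $F_P=0\ne G_P$ then $G_P$ is a common factor. Pairs $(\ell a,\ell b)$ with $\ell$ of bidegree $(1,0)$ and $a,b$ of bidegree $(0,1)$ form a set of dimension at most $2+2+2-1=5$ (scaling $\ell$ against $a,b$ loses one), and likewise with the roles exchanged. Pairs $(\alpha T,\beta T)$ with $T$ of bidegree $(1,1)$ form a set of dimension at most $4+2-1=5$. So in the $8$-dimensional space $V_P^2$ the bad pairs have codimension at least $3$, and so do their preimages in $V^2$. Letting $P$ vary over a surface, the bad $(F,G)$ form a set of dimension at most $32-3+2=31<32$. It is closed: the triples $(F,G,P)$ with fiber of dimension $\ge1$ form a closed set by semicontinuity of fiber dimension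 for proper maps, and we project along the proper surface $\mathbf P^1\times\mathbf P^1$. For all other $(F,G)$ with $S$ of dimension $2$, $f_{ij}$ is proper with finite fibers, hence finite.

As $k$ is infinite, the nonempty open set of good pairs has $k$-points. $\square$

Fix such $F,G$. Let $H_i$ be the class of $\mathcal O(1)$ from the $i$-th factor and $h=H_1+H_2+H_3+H_4$.

**The surface $S$.** We record the invariants of $S$. By adjunction $K_S=(K_Z+2h)|_S=0$. In the Koszul resolution $0\to\mathcal O(-2h)\to\mathcal O(-h)^{\oplus2}\to\mathcal O_Z\to\mathcal O_S\to0$ the bundle $\mathcal O(-h)$ has no cohomology, and $\mathcal O(-2h)$ has only $H^4$, of dimension $1$. So $h^0(\mathcal O_S)=1$, $h^1(\mathcal O_S)=0$, $h^2(\mathcal O_S)=1$. Hence $S$ is connected (also over $\bar k$), therefore integral, and it is a K3 surface. On $S$,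
$$H_i^2=0,\qquad H_iH_j=\int_ZH_iH_jh^2=2\quad(i\ne j). \tag{2}$$
The Gram matrix $2(J-I)$, where $J$ is the all-ones matrix, has eigenvalues $6,-2,-2,-2$. So $H_1,\dots,H_4$ span a $4$-dimensional subspace $W\subset N^1(S)$ on which the form has signature $(1,3)$. Restriction identifies $N^1(Z)=\mathbf R^4$ with $W$; we write classes as $(d_1,\dots,d_4)$.

**Lemma 5.** Let $X=\{t_1F-t_0G=0\}\subset Z\times\mathbf P^1$ with projection $p:X\to Z$. Then $X$ is a smooth Fano fourfold with $-K_X=A:=\mathcal O(1,1,1,1,1)|_X$. There is an effective Cartier divisor $E=p^{-1}(S)=S\times\mathbf P^1$ with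
$$\mathcal O_E(E)=\mathcal O_S(h)\boxtimes\mathcal O(-1),\qquad A=p^*(2h)-E, \tag{3}$$
and $H^i(X,p^*M')=H^i(Z,M')$ for every line bundle $M'$ on $Z$ and every $i$.

*Proof.* *Smoothness.* Over $Z\setminus S$ the equation says $[t_0:t_1]=[F:G]$, so $p$ is an isomorphism there. At a point over $S$, the derivative of the equation along $Z$ is $t_1dF-t_0dG\neq0$, since $dF,dG$ are independent. So $X$ is smooth. Every component of the hypersurface $X$ has dimension $4$, and $p^{-1}(S)=S\times\mathbf P^1$ has dimension $3$, so the connected open set $X\setminus p^{-1}(S)\cong Z\setminus S$ is dense and $X$ is irreducible. By adjunction $K_X=\mathcal O(-2+1,\dots,-2+1)|_X=-A$, and $A$ is ample.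

*The divisor $E$.* On $X$ the expressions $F/t_0$ (where $t_0\ne0$) and $G/t_1$ (where $t_1\neq0$) agree on the overlap, so they define a section of $\mathcal O(1,1,1,1,-1)|_X$. Where $t_0=1$ its zero scheme is $\{F=0,\ t_1F-G=0\}=\{F=G=0\}$, and similarly where $t_1=1$. So the zero scheme is $E=S\times\mathbf P^1$, and $\mathcal O_X(E)=\mathcal O(1,1,1,1,-1)|_X$. Restricting to $E$ gives the first formula in (3), and adding $A$ gives $A+E=\mathcal O(2,2,2,2,0)|_X=p^*(2h)$.

*Cohomology of pullbacks.* Push $0\to\mathcal O(-1,\dots,-1)\to\mathcal O_{Z\times\mathbf P^1}\to\mathcal O_X\to0$ forward to $Z$. As $R\Gamma(\mathbf P^1,\mathcal O(-1))=0$ and $R\Gamma(\mathbf P^1,\mathcal O)=k$, we get $Rp_*\mathcal O_X=\mathcal O_Z$, and the projection formula finishes. $\square$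

## 4. Involutions of $S$ and an irrational sector

Recall, for a smooth projective surface $S$: $\mathrm{Nef}(S)$ is the cone of classes with $D\cdot C\ge0$ for all integral curves $C$, and its interior is the ample cone; $\mathrm{Psef}(S)$ is the closure of the cone of effective classes, and its interior is the cone of big classes. Nef plus ample is ample, pseudoeffective plus ample is big, and a big line bundle $B$ has $H^0(S,mB)\ne0$ for $m\gg0$. If $D$ is pseudoeffective and $B$ is nef, then $D\cdot B\ge0$.

To find these cones without listing curves, we use automorphisms. Let $\{i,j\}$ be one of the three pairs and $f=f_{ij}$. It is finite, of degree $H_iH_j=2$. The function field extension has degree $2$ in characteristic $0$, so it is Galois; since $S$ is normal and $f$ is finite, the nontrivial automorphism extends to an involution $\sigma_{ij}$ of $S$ over $\mathbf P^1\times\mathbf P^1$.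

**Lemma 6.** In $N^1(S)$,
$$\sigma_{ij}^*H_i=H_i,\quad\sigma_{ij}^*H_j=H_j,\quad\sigma_{ij}^*H_l=2H_i+2H_j-H_l\quad(l\ne i,j).$$
In particular $\sigma_{ij}^*W=W$.

*Proof.* The first two hold because $f\circ\sigma_{ij}=f$. For the third we first check $f^*f_*D=D+\sigma_{ij}^*D$ for a prime divisor $D$. The group $\{1,\sigma_{ij}\}$ acts transitively on the primes over $f(D)$, and ramification index times residue degree sums to $2$. If $\sigma_{ij}D\ne D$, both indices and degrees are $1$, and $f^*f_*D=D+\sigma_{ij}^*D$. If $\sigma_{ij}D=D$, then either the index is $2$ and $f_*D=f(D)$, or the residue degree is $2$ and $f_*D=2f(D)$; both times $f^*f_*D=2D$. Now $f_*H_l$ has some bidegree $(a,b)$, and by the projection formula $b=f_*H_l\cdot\mathcal O(1,0)=H_lH_i=2$, and $a=H_lH_j=2$. So $H_l+\sigma_{ij}^*H_l\equiv f^*\mathcal O(2,2)=2H_i+2H_j$. $\square$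

Let $u=H_1+H_2$, $v=H_3+H_4$, and $U=\mathbf Ru+\mathbf Rv\subset W$. By Lemma 6, $\sigma_{12}^*$ fixes $u$ and sends $v$ to $4u-v$, while $\sigma_{34}^*$ fixes $v$ and sends $u$ to $4v-u$. So $g:=\sigma_{12}^*\circ\sigma_{34}^*$ maps $u\mapsto4(4u-v)-u=15u-4v$ and $v\mapsto4u-v$:
$$g(xu+yv)=(15x+4y)u+(-4x-y)v .$$
It has determinant $1$ and trace $14$, so its eigenvalues are $\mu^{\pm1}$ with $\mu=7+4\sqrt3$. An eigenvector $u+yv$ satisfies $15+4y=7\pm4\sqrt3$, so the eigenlines are $y=(-2\pm\sqrt3)x$. Put
$$c=2-\sqrt3,\qquad 0<c<\tfrac12,\qquad 1/c=2+\sqrt3,$$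
an irrational number. The eigenlines are $y=-cx$ (for $\mu$) and $x=-cy$ (for $\mu^{-1}$).

**Lemma 7.** $\mathrm{Nef}(S)\cap U=\mathrm{Psef}(S)\cap U=\{xu+yv:\ y\ge-cx,\ x\ge-cy\}$.

*Proof.* Let $\mathcal K$ be either of the two sets on the left. We show that it is a sector and that $g$ pins down its sides. It is a closed convex cone in $U\cong\mathbf R^2$, with the ample class $h=u+v$ in its interior. It contains no line: if $\pm D$ are both pseudoeffective, then $D\cdot B=0$ for every ample $B$, and ample classes span $N^1(S)$, so $D\equiv0$. So $\mathcal K$ is a sector bounded by two linearly independent rays. Since $g$ is the pullback by the automorphism $\sigma_{34}\circ\sigma_{12}$ and preserves $U$, it preserves $\mathcal K$ and permutes the two rays; $g^2$ fixes each. As $g^2$ has the distinct eigenvalues $\mu^{\pm2}$, its eigenlines are those of $g$, and each ray lies on one of them. The sector cut out by the two eigenlines and containing $(1,1)$ is the one stated. $\square$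

As a check, (2) gives $(xu+yv)^2=4(x^2+4xy+y^2)$, which vanishes exactly on the two eigenlines, as it must since $g$ preserves the form.

For $-\frac12<y<0$ the class $u+yv$ satisfies $1>-cy$, so only the first inequality matters. If $y>-c$, the class lies in the interior of the sector, so it equals $\delta h+(\text{nef})$ with some $\delta>0$ and is ample. If $y<-c$, it is neither pseudoeffective nor nef.

## 5. Cohomology of $p^*L'+eE$

Throughout this section $L'=(l_1,\dots,l_4)\in N^1(Z)$ is rational, $e\ge0$ is rational, and $L=p^*L'+eE$.

**Proposition 8.** The class of $L$ is in the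

(a) $2$-ample cone, if at least two $l_i$ are $>0$ and $-L'|_S$ is not pseudoeffective;

(b) $1$-ample cone, if at least three $l_i$ are $>0$ and $L'|_S$ is ample.

*Proof.* Set $q=2$ in (a) and $q=1$ in (b). By (1), the sign conditions say that $L'$ is $q$-ample on $Z$.

**Step 1: reduction to an integral divisor.** This step removes the "$+z$" from the definition. By (3), $L-\varepsilon A=p^*(L'-2\varepsilon h)+(e+\varepsilon)E$. The hypotheses on $L'$ are open (the pseudoeffective cone is closed, the ample cone is open), so for small rational $\varepsilon>0$ the divisor $L-\varepsilon A$ satisfies them too. As $L=(L-\varepsilon A)+\varepsilon A$, it suffices to show that a $\mathbf Q$-divisor satisfying the hypotheses is $q$-ample. Pass to a multiple so that the $l_i$ and $e$ are integers. By Lemma 3, it suffices to show, for each $j\ge1$, that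
$$H^i(X,mL-jA)=0\quad\text{for } i>q,\ m\gg0. \tag{4}$$

**Step 2: splitting the cohomology between $Z$ and $S$.** This step makes the expectation of Section 2 precise. By (3),
$$mL-jA=p^*M'+rE,\qquad M'=mL'-2jh,\quad r=me+j\ge1 .$$
For $1\le s\le r$ we have the exact sequences
$$0\to p^*M'+(s-1)E\to p^*M'+sE\to(p^*M'+sE)|_E\to0,$$
and by (3) the last term is $\mathcal O_S(M'+sh)\boxtimes\mathcal O(-s)$ on $E=S\times\mathbf P^1$. Since $s\ge1$, $H^0(\mathbf P^1,\mathcal O(-s))=0$, so by Künneth its $H^i$ is $H^{i-1}(S,M'+sh)\otimes H^1(\mathbf P^1,\mathcal O(-s))$. Climbing from $s=0$, where $H^i(X,p^*M')=H^i(Z,M')$ by Lemma 5, we find that $H^i(X,mL-jA)=0$ provided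
$$H^i(Z,M')=0\quad\text{and}\quad H^{i-1}(S,M'+sh)=0\ \text{ for all } s\ge1. \tag{5}$$

**Step 3: vanishing in case (a).** We verify (5) for $i\ge3$ and $m\gg0$. Two of the degrees $ml_t-2j$ of $M'$ are $\ge0$ for $m\gg0$, so by Künneth $H^i(Z,M')=0$ for $i\ge3$. For $i\ge4$, $H^{i-1}(S,\cdot)=0$ because $\dim S=2$. For $i=3$, since $K_S=0$, the group $H^2(S,M'+sh)$ is dual to
$$H^0(S,-mL'+2jh-sh)\subset H^0(S,-mL'+2jh),$$
where the inclusion is multiplication by a nonzero section of $sh$ on the integral surface $S$. The right side does not depend on $s$. It is $0$ for $m\gg0$: as $-L'|_S$ is not pseudoeffective and $\mathrm{Psef}(S)$ is closed, $-L'+\frac{2j}mh$ is not pseudoeffective for $m\gg0$.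

**Step 4: vanishing in case (b).** We verify (5) for $i\ge2$ and $m\gg0$. Three of the degrees of $M'$ are $\ge0$, so $H^i(Z,M')=0$ for $i\ge2$. Also $M'|_S=mL'-2jh$ is ample for $m\gg0$, hence so is $M'+sh$ for every $s\ge1$, and $H^{i-1}(S,M'+sh)=0$ by Kodaira vanishing, as $K_S=0$ and $i-1\ge1$. $\square$

The next proposition shows that the conditions on $S$ cannot be relaxed, up to a shift by $eh$ that disappears as $e\to0$.

**Proposition 9.** Let $e>0$. The class of $L$ is not in the

(a) $2$-ample cone, if $-(L'+eh)|_S$ is pseudoeffective;

(b) $1$-ample cone, if $(L'+eh)\cdot C<0$ for some integral curve $C\subset S$.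

*Proof.* Again $q=2$ in (a), $q=1$ in (b). Suppose $[L]=[y]+[z]$ with $y$ a $q$-ample $\mathbf Q$-divisor and $[z]$ an ample class.

**Step 1: restriction to $E$.** This step computes $y|_E$. We may take $z=L-y$; this is a $\mathbf Q$-divisor with ample class, so it is ample. Choose $N>0$ with $NL,Ny,Nz$ integral, $Ne$ an integer and $Ny$ a $q$-ample line bundle (positive multiples of $q$-ample line bundles are $q$-ample). Since $\mathrm{Pic}(S\times\mathbf P^1)=\mathrm{Pic}(S)\oplus\mathbf Z$, we have $\mathcal O_E(Nz)=z_S\boxtimes\mathcal O(r)$ with $z_S$ ample and $r>0$. By (3), $\mathcal O_E(NL)=\mathcal O_S(N(L'+eh))\boxtimes\mathcal O(-Ne)$. Hence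
$$\mathcal O_E(Ny)=\mathcal O_S(-B)\boxtimes\mathcal O(-Ne-r),\qquad B=-N(L'+eh)+z_S. \tag{6}$$
Note $Ne+r\ge2$, so $H^1(\mathbf P^1,\mathcal O(-m(Ne+r)))\neq0$ for all $m\ge1$.

**Step 2: case (a).** We exhibit cohomology in degree $3$. Here $B$ is pseudoeffective plus ample, hence big, so for $m\gg0$
$$H^3(E,mNy)\cong H^0(S,mB)^*\otimes H^1(\mathbf P^1,\mathcal O(-m(Ne+r)))\ne0,$$
using Serre duality on $S$ with $K_S=0$. This contradicts $2$-ampleness of $Ny$ for the coherent sheaf $\mathcal O_E$.

**Step 3: case (b).** We exhibit cohomology in degree $2$ on $C\times\mathbf P^1\subset E$. We have $\deg(-B|_C)=N(L'+eh)\cdot C-z_S\cdot C<0$, so by Riemann–Roch $\chi(C,-mB)<0$ and $H^1(C,-mB)\ne0$ for $m\gg0$. Hence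
$$H^2(C\times\mathbf P^1,mNy)=H^1(C,-mB)\otimes H^1(\mathbf P^1,\mathcal O(-m(Ne+r)))\ne0$$
for $m\gg0$, contradicting $1$-ampleness of $Ny$ for the sheaf $\mathcal O_{C\times\mathbf P^1}$. $\square$

## 6. Two segments crossing an irrational wall: proof of Theorem 1

A finite union of polyhedral cones, and even its interior, can be recognized by finitely many signs. We need this in a precise form.

**Lemma 10.** Let $R$ be a finite union of polyhedral convex cones in a finite-dimensional real vector space. There are linear forms $\lambda_1,\dots,\lambda_s$ such that whether $\xi\in\operatorname{int}R$ depends only on the sign vector $(\operatorname{sgn}\lambda_i(\xi))_i\in\{-,0,+\}^s$. If the cones are rational, the $\lambda_i$ can be taken rational.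

*Proof.* Each cone is a finite intersection of closed half-spaces (rational ones, if the cone is rational). Collect all the forms that occur; membership in $R$ depends only on the sign vector. Call the nonempty sets with a constant sign vector *cells*; there are finitely many. The closure of a cell is obtained by relaxing its strict inequalities: if $\xi$ satisfies the relaxed inequalities and $\xi_0$ is in the cell, then $\xi+\tau\xi_0$ is in the cell for all $\tau>0$ and tends to $\xi$ as $\tau\to0$. The relaxed inequalities depend only on signs, so the closure of a cell is a union of cells. The complement of $R$ is a finite union of cells, so its closure is a union of cells, and so is the complement of that closure, which is $\operatorname{int}R$. $\square$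

*Proof of Theorem 1.* The fourfold $X$ was constructed in Lemmas 4 and 5, over every $k$. Let $q\in\{1,2\}$.

**Step 1: the segment for $q=2$.** We want a family of classes that leaves the $2$-ample cone at the irrational parameter $y=-c$. For $y\in(-\frac12,0)$ and $e>0$ put
$$\xi(y,e)=-p^*(u+yv)+eE .$$
Here $L'=(-1,-1,-y,-y)$ has two positive entries. If $y<-c$ is rational, then $-L'|_S=u+yv$ is not pseudoeffective, and $\xi(y,e)$ is in the $2$-ample cone for all rational $e>0$ by Proposition 8(a). If $y>-c$ is rational, then $u+yv=\delta h+(\text{psef})$ with $\delta>0$, so $-(L'+eh)|_S=u+yv-eh$ is pseudoeffective for $0<e\le\delta$. By Proposition 9(a), $\xi(y,e)$ is not in the $2$-ample cone for small rational $e>0$.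

**Step 2: the segment for $q=1$.** The obvious candidate $L'=u+yv=(1,1,y,y)$ fails here: it has only two positive entries, so it is not $1$-ample on $Z$ by (1), and Proposition 8(b) does not apply. We therefore move it by an automorphism of $S$ whose action on $W$ changes the signs. By Lemma 6,
$$\sigma_{13}^*u=(3,-1,2,0),\qquad\sigma_{13}^*v=(2,0,3,-1).$$
Put
$$D_y=(3,-1,2,0)+y\,(2,0,3,-1)=(3+2y,\,-1,\,2+3y,\,-y),\qquad \xi(y,e)=p^*D_y+eE .$$
For $y\in(-\frac12,0)$ the first, third and fourth entries are positive. Since $D_y|_S=\sigma_{13}^*(u+yv)$, the class $D_y|_S$ is ample (respectively nef) if and only if $u+yv$ is. If $y>-c$ is rational, $D_y|_S$ is ample, and $\xi(y,e)$ is in the $1$-ample cone for all rational $e>0$ by Proposition 8(b). If $y<-c$ is rational, $D_y|_S$ is not nef, so $D_y\cdot C<0$ for some integral curve $C\subset S$; then $(D_y+eh)\cdot C<0$ for small $e>0$, and by Proposition 9(b) $\xi(y,e)$ is not in the $1$-ample cone for small rational $e>0$.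

**Step 3: rational forms cannot see $-c$.** This step derives the contradiction. Suppose the $q$-ample cone is $\operatorname{int}R$ with $R$ a finite union of rational polyhedral cones, and take rational $\lambda_1,\dots,\lambda_s$ as in Lemma 10. In both cases
$$\lambda_i(\xi(y,e))=\alpha_i+\beta_iy+\gamma_ie,\qquad\alpha_i,\beta_i,\gamma_i\in\mathbf Q .$$
Since $c$ is irrational, $\alpha_i+\beta_iy$ does not vanish at $y=-c$ unless $\alpha_i=\beta_i=0$. So there are rational $y_1<-c<y_2$ in $(-\frac12,0)$ such that for every $i$, either $\alpha_i=\beta_i=0$, or $\alpha_i+\beta_iy$ is nonzero of constant sign on $[y_1,y_2]$. For all sufficiently small rational $e>0$, the sign of $\lambda_i(\xi(y_1,e))$ equals that of $\lambda_i(\xi(y_2,e))$: in the first case both are $\operatorname{sgn}\gamma_i$, and in the second the term $\gamma_ie$ is too small to matter. So $\xi(y_1,e)$ and $\xi(y_2,e)$ have the same sign vector, and both or neither lie in the $q$-ample cone. But by Steps 1 and 2, for small rational $e>0$ exactly one of them does. $\blacksquare$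

## 7. Irrational generators and higher dimensions: proof of Theorem 2

Step 3 above used rationality of the cones in an essential way: the sector of Lemma 7 is a perfectly good polyhedral cone with two irrational generators, so the plane $U$ alone cannot exclude real polyhedral cones. For that we use the whole $4$-dimensional space $W$, where the nef and pseudoeffective cones of $S$ have infinitely many "corners" or tangent directions accumulating at $v_0=u-cv$. To reach all $(n,q)$ we multiply by projective lines: a positive line bundle on a factor $\mathbf P^1$ leaves the cohomological degree alone, and a negative one raises it by one.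

Write $n=4+a$ with $a\ge0$, and $q=q_0+b$ with $q_0\in\{1,2\}$, $0\le b\le a$; this covers exactly $1\le q\le n-2$. Let $X$ be as in Theorem 1 and $\tilde X=X\times(\mathbf P^1)^a$, a smooth Fano $n$-fold. Let $\epsilon=-1$ if $q_0=2$ and $\epsilon=+1$ if $q_0=1$. For $D\in W=\mathbf R^4=N^1(Z)$ and $e>0$ put
$$\psi(D,e)=(\epsilon\,p^*D+eE)\boxtimes\mathcal O(\underbrace{e,\dots,e}_{a-b},\underbrace{-e,\dots,-e}_{b}),$$
a class in $N^1(\tilde X)$ given by a linear expression in $(D,e)$.

**Lemma 11.** Let $D,e$ be rational, $e>0$, and $L'=\epsilon D$. If $L'$ satisfies the hypotheses of Proposition 8(a) (for $q_0=2$) or 8(b) (for $q_0=1$), then $\psi(D,e)$ is in the $q$-ample cone of $\tilde X$. If $(L',e)$ satisfies the hypotheses of Proposition 9(a) (for $q_0=2$) or 9(b) (for $q_0=1$), it is not.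

*Proof.* **Step 1: the first assertion.** We repeat the proof of Proposition 8 with extra factors. Let $\tilde A=A\boxtimes\mathcal O(1,\dots,1)$, which is ample. Subtracting $\varepsilon\tilde A$ for small rational $\varepsilon>0$ preserves the hypotheses on the $X$-part and the signs of the coefficients on the $a$ factors. So, after passing to a multiple, it suffices to show that an integral $\tilde L=L\boxtimes\mathcal O(e_1,\dots,e_{a-b},-e_1',\dots,-e_b')$ is $q$-ample, where all $e_t,e_t'>0$ and $L$ is as in Proposition 8. Fix $j\ge1$. For $m\gg0$ we have $me_t-j\ge0$ and $-me_t'-j\le-2$, so the bundle on $(\mathbf P^1)^a$ has cohomology only in degree $b$. By Künneth $H^i(\tilde X,m\tilde L-j\tilde A)$ is $H^{i-b}(X,mL-jA)$ tensored with a vector space, and this is $0$ for $i-b>q_0$ and $m\gg0$ by (4). Lemma 3 on $\tilde X$ finishes.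

**Step 2: the second assertion.** We repeat the proof of Proposition 9. Suppose $\psi(D,e)=[y]+[z]$ with $y$ a $q$-ample $\mathbf Q$-divisor and $z$ an ample $\mathbf Q$-divisor, and choose $N$ as there. Let $T=E$ if $q_0=2$ and $T=C\times\mathbf P^1$ if $q_0=1$; so $\dim T=q_0+1$. Restrict to $T\times\{pt\}\times(\mathbf P^1)^b$, with $pt$ a $k$-point of $(\mathbf P^1)^{a-b}$. On $E\times(\mathbf P^1)^b$, whose Picard group is $\mathrm{Pic}(S)\oplus\mathbf Z^{1+b}$, the divisor $Nz$ is $z_S\boxtimes\mathcal O(r)\boxtimes\mathcal O(r_1,\dots,r_b)$ with $z_S$ ample and $r,r_1,\dots,r_b>0$. So $Ny$ restricts there to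
$$\mathcal O_S(-B)\boxtimes\mathcal O(-Ne-r)\boxtimes\mathcal O(-Ne-r_1,\dots,-Ne-r_b)$$
with $B$ as in (6). Restricting further to $C$ if $q_0=1$, the $m$-th power has, for $m\gg0$, nonzero cohomology in the top degree $\dim T+b=q_0+1+b=q+1$: the factor on $T$ contributes its nonzero top cohomology by Steps 2 and 3 of the proof of Proposition 9, and each of the $b$ remaining factors contributes a nonzero $H^1$. This contradicts $q$-ampleness of $Ny$. $\square$

Next we collect facts about the positive cone. Let
$$\mathcal Q=\{D\in W:\ D^2\ge0,\ D\cdot h\ge0\},\qquad\mathcal N=\mathrm{Nef}(S)\cap W,\qquad\mathcal P=\mathrm{Psef}(S)\cap W .$$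

**Lemma 12.** (i) $\mathcal N\subset\mathcal Q\subset\mathcal P$. (ii) Nonzero $w,w'\in\mathcal Q$ satisfy $w\cdot w'\ge0$, with equality only if they are proportional and isotropic (that is, $w^2=w'^2=0$). (iii) Nonzero isotropic vectors in $\mathcal Q$ span extremal rays of $\mathcal Q$. (iv) A linear form on $W$ that is $\ge0$ on $\mathcal Q$ is $(w,\cdot)$ with $w\in\mathcal Q$.

*Proof.* (i) A nef class has $D^2\ge0$ and $D\cdot h\ge0$. For the second inclusion, let $D\in W$ be rational with $D^2>0$, $D\cdot h>0$. For $m>0$ with $mD$ integral, Riemann–Roch on $S$ and duality give $h^0(mD)+h^0(-mD)\ge\frac{m^2}2D^2+2>0$, and $h^0(-mD)=0$ since $-mD\cdot h<0$. So $D$ is pseudoeffective. Such $D$ are dense in $\mathcal Q$, since $(D+\eta h)^2>0$ for $0\ne D\in\mathcal Q$ and $\eta>0$, and $\mathcal P$ is closed.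

For the rest use signature $(1,3)$ and $h^2=24>0$: choose coordinates $(\rho,x)\in\mathbf R\times\mathbf R^3$ on $W$ in which the form is $\rho\rho'-x\cdot x'$ and $h$ is a positive multiple of $(1,0)$. Then $\mathcal Q=\{\rho\ge|x|\}$.

(ii) $\rho\rho'-x\cdot x'\ge\rho\rho'-|x||x'|\ge0$. Here $\rho,\rho'>0$, so equality forces $|x|=\rho$, $|x'|=\rho'$ and $x\cdot x'=|x||x'|$, so the vectors are isotropic and proportional.

(iii) If $w=w_1+w_2$ with $w$ isotropic and $w_1,w_2\in\mathcal Q$, then $0=w\cdot w_1+w\cdot w_2$ with both terms $\ge0$. So both vanish, and by (ii) each $w_i$ is zero or proportional to $w$.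

(iv) By nondegeneracy the form is $(w,\cdot)$ with $w=(\rho,x)$. If $x\neq0$, evaluating at $(|x|,x)\in\mathcal Q$ gives $\rho|x|-|x|^2\ge0$, so $\rho\ge|x|$. If $x=0$, evaluating at $(1,0)$ gives $\rho\ge0$. $\square$

*Proof of Theorem 2.* **Step 1: infinitely many isotropic nef classes.** This step produces the rays that no polyhedral cone can accommodate. Let $v_0=u-cv$, $v_0'=-cu+v$ and $t=H_1-H_2$. By Section 4, $gv_0=\mu v_0$ and $gv_0'=\mu^{-1}v_0'$. By Lemma 6, $\sigma_{34}^*t=-t$ and $\sigma_{12}^*t=t$, so $gt=-t$. Moreover $u=\alpha v_0+\beta v_0'$ with $\alpha-c\beta=1$ and $\beta=c\alpha$, so $\alpha=1/(1-c^2)>0$. From $H_1=\frac12(u+t)$ we get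
$$w_n:=g^nH_1=\tfrac12\big(\alpha\mu^nv_0+\beta\mu^{-n}v_0'+(-1)^nt\big).$$
For example, $w_1=\frac12(15u-4v-t)=(7,8,-2,-2)$; by (2), $D^2=4\sum_{i<j}d_id_j$, and indeed $56-14-14-16-16+4=0$. The class $H_1$ is nef and isotropic, and $g^n$ is the pullback by an automorphism, so $w_n$ is nef and isotropic. The $w_n$, $n\ge0$, are pairwise non-proportional, because $v_0,v_0',t$ are independent and the coefficients of $v_0$ and $t$ in $w_n$ have ratio of absolute value $\alpha\mu^n$. The rescaled vectors $\frac{2}{\alpha}\mu^{-n}w_n$ converge to $v_0=(1,1,-c,-c)$.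

Likewise $w_n'=\sigma_{13}^*w_n$ are nef, isotropic and pairwise non-proportional, and converge up to scaling to
$$v_1=\sigma_{13}^*v_0=(3-2c,\,-1,\,2-3c,\,c),$$
whose entries have signs $(+,-,+,+)$.

**Step 2: a cone around the limit ray where the sign conditions hold.** This step localizes so that only the condition on $S$ matters. Set
$$(\mathcal C,v_*,w_n^*)=(\mathcal P,v_0,w_n)\ \text{ if } q_0=2,\qquad(\mathcal C,v_*,w_n^*)=(\mathcal N,v_1,w_n')\ \text{ if } q_0=1 .$$
Choose a closed polyhedral cone $K\subset W$ with $v_*\in\operatorname{int}K$ whose nonzero points have $d_3,d_4<0$ (if $q_0=2$), respectively $d_1,d_3,d_4>0$ (if $q_0=1$); the cone over a small cube around $v_*$ will do. We have $v_*\in\mathcal C$ by Lemma 7 and $h\in\operatorname{int}\mathcal C$, so $v_*+\eta h\in\operatorname{int}\mathcal C\cap\operatorname{int}K$ for small $\eta>0$. Joining an arbitrary point of $\mathcal C\cap K$ to this one by a segment, we see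
$$\mathcal C\cap K=\overline{\operatorname{int}\mathcal C\cap\operatorname{int}K}. \tag{7}$$

Let $D\in\operatorname{int}K$ be rational, and recall $L'=\epsilon D$.

If $q_0=2$, then $L'=-D$ has two positive entries. If $D\notin\mathcal P$, then $-L'|_S=D$ is not pseudoeffective, and $\psi(D,e)$ is $q$-ample for all rational $e>0$ by Lemma 11. If $D\in\operatorname{int}\mathcal P$, then $-(L'+eh)=D-eh\in\mathcal P$ for small $e>0$, so $\psi(D,e)$ is not $q$-ample for small rational $e>0$.

If $q_0=1$, then $L'=D$ has three positive entries. If $D\in\operatorname{int}\mathcal N$, then $D-\delta h\in\mathcal N$ for some $\delta>0$, so $D|_S$ is ample, and $\psi(D,e)$ is $q$-ample for all rational $e>0$. If $D\notin\mathcal N$, then $D\cdot C<0$ for some integral curve $C\subset S$, hence $(D+eh)\cdot C<0$ for small $e>0$, and $\psi(D,e)$ is not $q$-ample for small rational $e>0$.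

In both cases, for small rational $e>0$, $q$-ampleness of $\psi(D,e)$ distinguishes rational $D$ in $\operatorname{int}\mathcal C\cap\operatorname{int}K$ from rational $D$ in $\operatorname{int}K\setminus\mathcal C$.

**Step 3: $\mathcal C\cap K$ would be polyhedral.** Suppose the $q$-ample cone of $\tilde X$ is the interior of a finite union of polyhedral cones, with real generators allowed. This step transfers polyhedrality to $\mathcal C\cap K$. By Lemma 10, membership in the $q$-ample cone depends on the signs of finitely many real linear forms $\lambda_i$. Write $\lambda_i(\psi(D,e))=\alpha_i(D)+\gamma_ie$ with linear forms $\alpha_i$ on $W$. Call the connected components of $W\setminus\bigcup_{\alpha_i\ne0}\{\alpha_i=0\}$ *chambers*. There are finitely many; they are open and convex, their closures are polyhedral cones, and their union is dense. For $D$ in a fixed chamber and $e>0$ small enough (depending on $D$), the sign of $\lambda_i(\psi(D,e))$ is $\operatorname{sgn}\alpha_i(D)$ if $\alpha_i\neq0$ and $\operatorname{sgn}\gamma_i$ if $\alpha_i=0$. So this sign vector is the same for all $D$ in the chamber. Comparing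 two points at an $e$ small enough for both, we conclude from Step 2 that a chamber $\Gamma$ cannot contain both a rational point of $\operatorname{int}\mathcal C\cap\operatorname{int}K$ and a rational point of $\operatorname{int}K\setminus\mathcal C$. Both of these sets are open, and rational points are dense, so
$$\Gamma\cap\operatorname{int}\mathcal C\cap\operatorname{int}K\ne\emptyset\ \Longrightarrow\ \Gamma\cap\operatorname{int}K\subset\mathcal C .$$
For such $\Gamma$ the open set $\Gamma\cap\operatorname{int}K$ lies in $\operatorname{int}\mathcal C$, so $\Gamma\cap\operatorname{int}\mathcal C\cap\operatorname{int}K=\Gamma\cap\operatorname{int}K$. This is a nonempty intersection of open convex sets, so its closure is $\overline\Gamma\cap K$. As the union of the chambers is dense, (7) shows that $\mathcal C\cap K$ is the union of the polyhedral cones $\overline\Gamma\cap K$ over the finitely many such $\Gamma$. It is also convex, so it is generated by the generators of these pieces together. Hence $\mathcal C\cap K$ is polyhedral.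

**Step 4: contradiction for $q_0=1$.** We count extremal rays. Since $w_n'$ converges up to scaling to $v_1\in\operatorname{int}K$, we have $w_n'\in\mathcal N\cap\operatorname{int}K$ for $n\gg0$. By Lemma 12(iii), $w_n'$ spans an extremal ray of $\mathcal Q$, hence of the subcone $\mathcal N\cap K\subset\mathcal Q$ that contains it. These rays are pairwise distinct, so $\mathcal N\cap K$ has infinitely many extremal rays and is not polyhedral.

**Step 5: contradiction for $q_0=2$.** Now $\mathcal P\supset\mathcal Q$, so the $w_n$ need not be extremal, and we count supporting hyperplanes instead. For $n\gg0$ we have $w_n\in\mathcal Q\cap\operatorname{int}K\subset\mathcal P\cap\operatorname{int}K$. Since $w_n$ is nef, the nonzero form $(w_n,\cdot)$ is $\ge0$ on $\mathcal P$, and it vanishes at $w_n$. So $w_n$ is a boundary point of $\mathcal P\cap K$. Write $\mathcal P\cap K=\{\ell_1\ge0,\dots,\ell_M\ge0\}$ with nonzero linear forms $\ell_s$. Then $\ell_s(w_n)=0$ for some $s$, since otherwise $w_n$ would be interior. For $x\in\mathcal P$ and small $\delta>0$ we have $w_n+\delta x\in\mathcal P\cap K$, because $w_n\in\operatorname{int}K$;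 hence $\delta\,\ell_s(x)=\ell_s(w_n+\delta x)\ge0$. Thus $\ell_s\ge0$ on $\mathcal P\supset\mathcal Q$. By Lemma 12(iv), $\ell_s=(w,\cdot)$ with $0\ne w\in\mathcal Q$, and $w\cdot w_n=0$, so by Lemma 12(ii) $w$ is proportional to $w_n$. So each $w_n$ with $n\gg0$ is determined up to scaling by one of the finitely many forms $\ell_1,\dots,\ell_M$. But the $w_n$ are infinitely many and pairwise non-proportional, a contradiction. $\blacksquare$
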